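
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{Planar surfaces with uniformly large horoball packings}


\begin{abstract}
A conjecture of Hoffman and Purcell states that in every horoball packing of a hyperbolic
planar surface some horoball has area less than $10/\sqrt3=5.7735\ldots$. We disprove it: for every
$n\ge 38430$, and also for $n=990$, there is a hyperbolic $n$-punctured sphere with a horoball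
packing in which every horoball has area greater than $5.8$. We also show that the conjecture
holds when there are at most $59$ punctures, and that the smallest horoball area is always less
than $6-\frac1{32461}$.
\end{abstract}

\section{Introduction}

\subsection*{The question}

A \emph{planar surface} is a 2-sphere with finitely many points (punctures) removed. It carries a
complete hyperbolic structure of finite area exactly when there are $n\ge3$ punctures, and in such
a structure every puncture is a cusp. A \emph{horoball neighborhood} of a cusp is the image of a
horoball of $\mathbb H^2$, taken modulo the parabolic stabilizer of the cusp. Its area equals the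
length of its boundary horocycle. A \emph{horoball packing} is a choice of one embedded horoball
neighborhood for each cusp such that the chosen neighborhoods have pairwise disjoint interiors.
Throughout, $m$ denotes the smallest horoball area in a packing. How large can $m$ be?

\begin{conjecture}[Hoffman--Purcell {\cite{HP}}]
Let $F$ be a planar surface admitting a hyperbolic structure. For any horoball packing of $F$,
there is at least one horoball of area less than $10/\sqrt3$.
\end{conjecture}

Here every complete finite-area hyperbolic structure on $F$, and every packing of it, is allowed.

\subsection*{What one would guess}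

The simplest packings come from triangulations of the sphere whose vertices are the punctures.
Make every triangle an ideal triangle with three mutually tangent horoballs. Each such triangle
contributes a piece of area $1$ to each of its three horoballs, so the horoball at a vertex $v$ has
area equal to the degree $d_v$. An $n$-vertex triangulation of the sphere has $2(n-2)$ triangles,
hence
\begin{equation}\label{eq:euler}
\sum_v(6-d_v)=12 .
\end{equation}
So the average degree is $6-\frac{12}n$. We shall see in Section~\ref{sec:B} that averaging gives
$m\le 6-\frac{12}n$ for \emph{every} packing. Triangulations of constant degree attain this bound: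
two triangles glued along their boundary ($n=3$, $m=2$), the tetrahedron ($n=4$, $m=3$), the
octahedron ($n=6$, $m=4$), and the icosahedron ($n=12$, $m=5$).

For large $n$ the averaging bound tends to $6$, but packings of tangent triangles stop at $m=5$,
since by \eqref{eq:euler} some vertex has degree at most $5$. The question is how much can be
gained by letting some horoballs separate. The total deficit in \eqref{eq:euler} is $12$ for every
$n$, so when $n$ is large it might seem that the deficit can be spread thinly over many cusps. On
the other hand, spreading has a price. The conjecture says that the price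
keeps $m$ below $10/\sqrt3$. The answer is that it does not, but that it does keep $m$ away
from~$6$.

\subsection*{Results}

\begin{theorem}\label{thm:A}
For every $n=10\mu^2-10$ with an integer $\mu\ge10$, and for every $n\ge38430$, some complete
finite-area hyperbolic structure on the $n$-punctured sphere has a horoball packing with $m>5.8$.
In particular, the conjecture is false; it already fails for $n=990$.
\end{theorem}

\begin{theorem}\label{thm:B}
If $3\le n\le59$, every horoball packing of every complete finite-area hyperbolic $n$-punctured
sphere satisfies $m<10/\sqrt3$.
\end{theorem}

\begin{theorem}\label{thm:C}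
For every $n\ge3$, every horoball packing of every complete finite-area hyperbolic $n$-punctured
sphere satisfies $m<6-\frac1{32461}$.
\end{theorem}

Thus the supremum of $m$ over all planar surfaces lies in $[5.8,\,6-\frac1{32461}]$, and the
conjecture fails for all but finitely many $n$. We do not determine the supremum, nor the status
of every $n$ with $60\le n<38430$.

\subsection*{The mechanism}

All three theorems rest on one small computation. In a packing of tangent triangles, pull the two
horoballs at the ends of one edge apart, keeping all other tangencies. The edge gets a length
parameter $\lambda>1$ in place of $1$. In each of the two triangles on this edge, the share of the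
opposite vertex grows from $1$ to $\lambda$, and the share of each end shrinks from $1$ to
$1/\lambda$ (Section~\ref{sec:triangles}). Area has moved from the ends of the edge to the two
opposite vertices, but the total has changed by
\begin{equation}\label{eq:price}
2(\lambda-1)-4\Bigl(1-\frac1\lambda\Bigr)=2(\lambda-1)\Bigl(1-\frac2\lambda\Bigr)<0
\qquad(1<\lambda<2).
\end{equation}
For $\lambda$ near $1$, giving one unit of area costs about two. To help a poor vertex we stretch
the edges opposite it; their ends become poorer, by about twice what was given in total, so we
stretch the edges opposite those, and so on. The loss compounds, but the rings around a given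
vertex get longer, and if every cusp may keep an area of only $5.8$ instead of $6$, each vertex of
a ring can absorb $0.2$. For the constant $5.8$ the process stops after four rings. This is
Theorem~\ref{thm:A}. For Theorems~\ref{thm:B} and~\ref{thm:C} we show that a price as in
\eqref{eq:price} cannot be avoided. Since it compounds at every step, the deficit of a vertex can
be spread effectively only over a bounded neighborhood, and this bounds $m$ away from $6$ uniformly
in $n$.

\section{Decorated ideal triangles}\label{sec:triangles}

For horoballs $H,H'$ based at distinct ideal points put $\lambda=e^{d/2}$, where $d$ is the signed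
distance between their boundary horocycles along the geodesic joining the base points (negative if
they overlap). The interiors are disjoint if and only if $\lambda\ge1$, and $\lambda=1$ means
tangency. In the upper half-plane, a horoball of Euclidean diameter $h$ based at a real point has
$\lambda=h^{-1/2}$ with $\{y\ge1\}$. Two horoballs of diameters $h_1,h_2$ based at $x_1,x_2\in
\mathbb R$ have
\[
\lambda=\frac{|x_1-x_2|}{\sqrt{h_1h_2}} .
\]
Indeed, two circles of diameters $h_1,h_2$ resting on a line are tangent when
$(x_1-x_2)^2=h_1h_2$, and multiplying $h_1$ by $e^{-t}$ increases $d$ by $t$.

A \emph{decorated} ideal triangle is an ideal triangle with a horocycle at each vertex. Let $a,b,c$ be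
the $\lambda$-lengths of its sides. Put the vertex opposite $a$ at $\infty$ with horocycle $y=1$
and the other two at $0$ and $w>0$. Their horoballs have diameters $b^{-2}$ and $c^{-2}$, so
$a=wbc$. The number
\begin{equation}\label{eq:corner}
w=\frac{a}{bc}
\end{equation}
is the length of the horocyclic arc cut off by the two sides at this vertex. We call it the
\emph{corner} opposite $a$ (see Penner \cite{Pe}). Conversely, $a,b,c$ determine $w$ and the two
diameters, so any $a,b,c>0$ are realized by a unique decorated ideal triangle. A triangle with side
lengths $(1,1,\lambda)$ has corners $\lambda$ opposite the side $\lambda$ and $1/\lambda$ at its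
two ends, as used in \eqref{eq:price}.

Triangulations of $S^2$ may have loops and multiple edges. The degree $d_v$ of a vertex is its
number of corners, and $A_v$ denotes the sum of the corners at $v$.

\begin{lemma}[Gluing]\label{lem:glue}
Let a triangulation of $S^2$ have lengths $\lambda:\{\text{edges}\}\to[1,\infty)$ for which all
corners are at most $2$. Then $S^2$ minus the vertices has a complete finite-area hyperbolic
structure with a horoball packing whose horoball areas are the numbers $A_v$.
\end{lemma}

\begin{proof}
Glue the decorated triangles with the given $\lambda$-lengths so that horocycles match along edges;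
this is possible because the lengths agree. Around each vertex $v$ the horocyclic arcs then close
up to a closed horocycle of length $A_v$. Hence a neighborhood of each puncture is a horoball
modulo a parabolic, and the structure is complete with a cusp at every vertex. It has finite area
because there are finitely many triangles.

It remains to see that the horoballs are embedded and disjoint. In one triangle put a vertex at
$\infty$ with horocycle $y=1$ and the others at $0$ and $w$. The opposite side is a semicircle of
radius $w/2\le1$. Therefore the sector $\{0\le x\le w,\ y\ge1\}$ of the horoball lies inside the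
triangle. (If $w>2$, the sector would cross the opposite side into the next triangle; this is where
the bound on corners is used.) So the horoball neighborhood at a vertex is a cyclic union of
sectors, one in each corner at that vertex. Sectors at different corners of one triangle have
disjoint interiors because $\lambda\ge1$, and sectors in different triangles obviously do. Hence
the neighborhoods are embedded with disjoint interiors.
\end{proof}

\begin{remark}
The arguments of this section do not use planarity. On a torus triangulated with all
degrees $6$ and all lengths $1$, every horoball has area $6$. What distinguishes the sphere here is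
the positive number $12$ in \eqref{eq:euler}.
\end{remark}

\section{Holes, rings, and the first example}\label{sec:holes}

\subsection{Holes}

Instead of giving area to a poor vertex we may delete it and hand its territory to its neighbors.
We fill the polygon that appears as follows.

\emph{Pentagon hole.} Let $\varphi=\frac{1+\sqrt5}2$, so $\varphi^2=\varphi+1$. Give the sides of a
pentagon length $1$ and two diagonals from one vertex length $\varphi$. The three triangles are
$(1,1,\varphi)$, $(\varphi,\varphi,1)$, $(1,1,\varphi)$. By \eqref{eq:corner} the corner sums are
$\frac2\varphi+\frac1{\varphi^2}=2(\varphi-1)+(2-\varphi)=\varphi$ at the fan vertex, $\varphi$ at the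
two ear tips, and $\frac1\varphi+1=\varphi$ at the other two vertices.

\emph{Hexagon hole.} Give the sides of a hexagon length $1$ and cut off every other vertex by a
diagonal of length $\sqrt3$. The triangles are one $(\sqrt3,\sqrt3,\sqrt3)$ and three ears
$(1,1,\sqrt3)$. The corner sums are $\sqrt3$ at the ear tips and $3\cdot\frac1{\sqrt3}=\sqrt3$ at
the other vertices.

All lengths here are at least $1$ and all corners at most $2$. A vertex on the boundary of the hole
receives $\varphi=1.618\ldots$ or $\sqrt3=1.732\ldots$ in place of two corners equal to $1$.

\subsection{Rings}

Let $z$ be a vertex of degree $p\in\{5,6\}$ in a triangulation that near $z$ looks like $p$ sectors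
of the triangular lattice, and call the distance from $z$ the \emph{level}. Level $k$ is a closed
ring of $pk$ vertices. On each ring, $p$ of them are \emph{axis} vertices, lying on the lines
that bound the sectors, and the rest are \emph{side} vertices. Edges joining vertices of equal
level are \emph{ring edges} and edges joining consecutive levels are \emph{radial edges}. Each
triangle near $z$ has one ring edge and two radial edges.

Suppose that $z$ is deleted and replaced by a hole, that all radial edges have length $1$, and that
ring edges have arbitrary lengths, except that those of level $1$ have length $1$. Consider a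
vertex $x$ of level $k\ge2$ with ring edges $e,e'$. Each of $e,e'$ lies in two of the six triangles
at $x$, and these have corner $1/\lambda(e)$, respectively $1/\lambda(e')$, at $x$. The remaining
two triangles have $x$ opposite their ring edges $f,f'$ and corners $\lambda(f),\lambda(f')$ at $x$.
Hence
\begin{equation}\label{eq:ring}
A_x=\frac2{\lambda(e)}+\frac2{\lambda(e')}+\lambda(f)+\lambda(f').
\end{equation}
For a side vertex, one of $f,f'$ has level $k-1$ and the other has level $k+1$. An axis vertex
has only one neighbor of level $k-1$ and three of level $k+1$, so both $f$ and $f'$ have level
$k+1$. A vertex of level $1$ has one triangle outside the hole on each of its ring edges and two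
triangles opposite edges $f,f'$ of level $2$; therefore
\begin{equation}\label{eq:ring1}
A_x=h+2+\lambda(f)+\lambda(f'),\qquad h=\varphi\ (p=5),\quad h=\sqrt3\ (p=6).
\end{equation}

\subsection{The smallest case: a vacancy in the flat lattice}\label{sec:vacancy}

Take $p=6$. With all ring edges of length $1$, the level-$1$ vertices have area
$\sqrt3+4=5.732\ldots$, which is below $5.8$ (and below $10/\sqrt3$). Stretch the $12$ ring
edges of level $2$ to $1.035$ and change nothing else. By \eqref{eq:ring1} and \eqref{eq:ring},
\begin{equation}\label{eq:vac}
\text{level }1:\ A=\sqrt3+2+2(1.035)>5.802,\qquad
\text{level }2:\ A=\frac4{1.035}+2>5.86 .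
\end{equation}
The second value holds for axis and side vertices, since all ring edges of levels $1$ and $3$ have
length $1$. All other vertices near $z$ have area at least $6$: their incident edges have length
$1$, so their corners are the lengths of the opposite edges. Thus level $2$ pays $0.135\ldots$ per
vertex, which is less than the admissible $0.2$, and one stretched ring suffices.

\section{Spreading the deficit of a degree-5 vertex}\label{sec:core}

On the sphere vertices of degree less than $6$ cannot be avoided, and we shall use those of degree
$5$. The case $p=5$ is the same idea with more rings. After the hole is made, each level-$1$ vertex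
is worth $\varphi+4=5.618\ldots$ and must gain more than $0.18$. So the ring edges of level $2$ need
length about $1.092$. This takes $4(1-\frac1{1.092})\approx0.337$ from each level-$2$ vertex, too
much. So level $3$ must help: an axis vertex of level $2$ is helped by two edges of level $3$,
whereas a side vertex is helped by one only, and so the edges opposite side vertices must be
stretched by twice as much. This explains the unequal lengths $1.07,1.14,1.07$ below. Level $4$
helps level $3$ in the same way, and level $4$ can afford it.

In each sector, let the vertices of level $k$ be $x_{k,0},\dots,x_{k,k}$ in order, so that $x_{k,0}$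
and $x_{k,k}$ are axis vertices, and let $e_{k,s}=x_{k,s-1}x_{k,s}$ for $1\le s\le k$. The two
triangles on $e_{k,s}$ have third vertices $x_{k-1,s-1}$ and $x_{k+1,s}$. So the side vertex
$x_{k,s}$ lies opposite the ring edges $e_{k-1,s}$ and $e_{k+1,s+1}$, and the axis vertex $x_{k,0}$
lies opposite $e_{k+1,1}$ and its mirror image in the neighboring sector. The lengths
$\lambda_{k,s}=\lambda(e_{k,s})$ in each of the five sectors are (Figure~\ref{fig:core})
\begin{equation}\label{eq:lengths}
\begin{gathered}
\lambda_{1,1}=1,\qquad \lambda_{2,1}=\lambda_{2,2}=1.092,\qquad
\lambda_{3,1}=\lambda_{3,3}=1.07,\quad \lambda_{3,2}=1.14,\\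
\lambda_{4,1}=\lambda_{4,4}=1.04,\qquad \lambda_{4,2}=\lambda_{4,3}=1.09,
\end{gathered}
\end{equation}
and all ring edges of level $5$ have length $1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\fill[gray!30] (0,0) -- (-0.5,-0.866) -- (0.5,-0.866) -- cycle;
\foreach \k in {1,5} \draw[gray] ({-\k/2},{-0.866*\k}) -- ({\k/2},{-0.866*\k});
\draw[gray] (-0.5,-0.866) -- (-2.5,-4.33);
\draw[gray] (0.5,-0.866) -- (2.5,-4.33);
\foreach \s in {1,...,4} {
  \draw[gray] ({\s/2},{-0.866*\s}) -- ({\s-2.5},-4.33);
  \draw[gray] ({-\s/2},{-0.866*\s}) -- ({2.5-\s},-4.33);
}
\foreach \k in {2,3,4} \draw[very thick] ({-\k/2},{-0.866*\k}) -- ({\k/2},{-0.866*\k});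
\foreach \k in {1,...,5} {
  \foreach \s in {0,...,\k} \fill ({\s-\k/2},{-0.866*\k}) circle (1.4pt);
  \node[right,font=\small] at ({\k/2+0.2},{-0.866*\k}) {level $\k$};
}
\foreach \x/\y/\l in {-0.5/-1.732/1.092, 0.5/-1.732/1.092,
 -1/-2.598/1.07, 0/-2.598/1.14, 1/-2.598/1.07,
 -1.5/-3.464/1.04, -0.5/-3.464/1.09, 0.5/-3.464/1.09, 1.5/-3.464/1.04}
 \node[fill=white,inner sep=1pt,font=\scriptsize] at (\x,\y) {$\l$};
\end{tikzpicture}
\caption{One of the five sectors around a degree-5 vertex, which has been deleted. Shaded: the part
of the pentagon hole in this sector. Thick horizontal edges carry the indicated $\lambda$-lengths;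
all thin edges have $\lambda$-length $1$. Stretching an edge moves area from its ends to the
vertices directly above and below it.}
\label{fig:core}
\end{figure}

Formulas \eqref{eq:ring} and \eqref{eq:ring1} give the following areas. The lengths in each ring are
symmetric under $s\mapsto k+1-s$, so mirror-image vertices have equal areas.
\begin{equation}\label{eq:table}
\begin{array}{ll}
\text{level }1 & \varphi+2+2(1.092)>5.802\\[2pt]
\text{level }2,\ \text{axis} & 4/1.092+2(1.07)>5.803\\[2pt]
x_{2,1} & 4/1.092+1+1.14>5.803\\[2pt]
\text{level }3,\ \text{axis} & 4/1.07+2(1.04)>5.818\\[2pt]
x_{3,1},\,x_{3,2} & 2/1.07+2/1.14+1.092+1.09>5.805\\[2pt]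
\text{level }4,\ \text{axis} & 4/1.04+2>5.846\\[2pt]
x_{4,1},\,x_{4,3} & 2/1.04+2/1.09+1.07+1>5.827\\[2pt]
x_{4,2} & 4/1.09+1.14+1>5.809
\end{array}
\end{equation}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

\subsection{The base triangulation}

For $\mu\ge10$ let $G_\mu$ be the icosahedron with each face subdivided into $\mu^2$ triangles in
the standard way: the vertices are the points with integer barycentric coordinates $(i,j,k)$,
$i+j+k=\mu$, in the faces. It has $20\mu^2$ triangles, hence $10\mu^2+2$ vertices: the $12$
\emph{apices} have degree $5$ and all others degree $6$.

For an apex $o$ and a vertex $x$ let $t_o(x)$ be the barycentric coordinate of $x$ at $o$, or $0$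
if no face contains both. Then $\sum_ot_o(x)=\mu$, and $t_o$ changes by at most $1$ along every
edge. The number $\ell_o(x)=\mu-t_o(x)$ is the \emph{level} of $x$ with respect to $o$. Vertices of
level less than $\mu$ lie only in the five faces at $o$, and there the levels are those of
Section~\ref{sec:core}, the five faces being the sectors. Moreover, for distinct apices
\begin{equation}\label{eq:levels}
\ell_o(x)+\ell_{o'}(x)=2\mu-t_o(x)-t_{o'}(x)\ge\mu\ge10 .
\end{equation}

Now delete all apices. Optionally, also delete the vertices of a set $Z$ of \emph{vacancies}, each lying
in a face with all three coordinates at least $3$; then the ball of radius $3$ around it lies in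
that closed face and is a ball of the triangular lattice. The \emph{core} of an apex is the set of
vertices of level at most $4$ with respect to it; the core of a vacancy is its ball of radius $2$.
Assume that the cores are pairwise disjoint. Fill the pentagons and hexagons with the holes of
Section~\ref{sec:holes}. Give the ring edges of levels $1$ to $4$ around apices the lengths
\eqref{eq:lengths}, give the $12$ ring edges at distance $2$ from each vacancy length $1.035$, and
give all remaining edges outside the holes length $1$.

\begin{lemma}\label{lem:cores}
If the cores are pairwise disjoint, Lemma~\ref{lem:glue} applies and gives a packing of the sphere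
with $10\mu^2-10-|Z|$ punctures in which every horoball has area greater than $5.8$.
\end{lemma}

\begin{proof}
Call an edge outside the holes \emph{modified} if its length is not $1$. A modified edge is a ring
edge of some core and has both ends in it. By disjointness, an edge with an end in a core $C$ can
be modified only if it is a ring edge of $C$.

\emph{Vertices of a core.} Let $x\in C$ have level $k\ge1$ with respect to the (deleted) center of
$C$. All radial edges at $x$ have length $1$ and the ring edges at $x$ have their prescribed
lengths. Consider the triangles at $x$ outside the hole. If one contains a ring edge $xy$, its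
side opposite $x$ is a radial edge ending at $y\in C$ and has length $1$. In the others
the side opposite $x$ is a ring edge of level $k\pm1$. If it lies in $C$, its length is
prescribed. Otherwise it is a ring edge of level $5$ (for an apex) or $3$ (for a vacancy), possibly
modified by another core, and has length at least $1$. Hence the areas in \eqref{eq:vac} and
\eqref{eq:table}, in which $1$ was used for these outer edges, are lower bounds for $A_x$. All of
them exceed $5.8$.

\emph{Vertices outside all cores.} Such a vertex has degree $6$, does not lie on a hole, and its
incident edges have length $1$. Its area is the sum of six opposite lengths, so it is at least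
$6$.

\emph{Corners.} A triangle outside the holes has at most one modified edge: two of them would share
a vertex, hence be ring edges of the same core, while a triangle meeting a core has only one edge
joining vertices of equal level. Its corners are therefore all $1$, or
$\lambda,\frac1\lambda,\frac1\lambda$ with $\lambda\le1.14$. In the holes the corners are at most
$2$. All lengths are at least $1$.
\end{proof}

\subsection{The two families}

\emph{The case $n=10\mu^2-10$.} Take $Z=\emptyset$. The cores of the apices are disjoint by
\eqref{eq:levels}. Lemma~\ref{lem:cores} gives $m>5.8$ for every $\mu\ge10$; the case $\mu=10$ is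
$n=990$. Since $5.8>10/\sqrt3$, the conjecture is false.

\emph{All $n\ge38430$.} Now vacancies are used to adjust the number of punctures. In each face
consider the sites
\[
(3+5p,\;3+5q,\;k),\qquad p,q\ge0,\quad (p,q)\ne(0,0),\quad
p+q\le M:=\Bigl\lfloor\frac{\mu-10}5\Bigr\rfloor .
\]
Here $k=\mu-6-5(p+q)$ lies between $4$ and $\mu-11$, and $3+5p,\,3+5q\le3+5M\le\mu-7$. So all
coordinates lie between $3$ and $\mu-7$. (The site $(p,q)=(0,0)$ is left out because there
$k=\mu-6$, too close to an apex.) As coordinates change by at most $1$ along an edge:
\begin{itemize}
\item The radius-$2$ ball around a site has positive coordinates, so it lies in the open face, and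
balls in different faces are disjoint.
\item All its vertices have level at least $7-2=5$ with respect to every apex, so it is disjoint
from the cores of the apices.
\item Two sites in one face have a coordinate differing by at least $5$, so they are at distance
at least $5$ and their radius-$2$ balls are disjoint.
\end{itemize}
Thus Lemma~\ref{lem:cores} applies to any set $Z$ of sites. Since $M\ge\frac{\mu-14}5$, the number
of sites is
\[
20\Bigl(\frac{(M+1)(M+2)}2-1\Bigr)\ge\frac{2}{5}(\mu-9)(\mu-4)-20=0.4\mu^2-5.2\mu-5.6 .
\]
This exceeds $20\mu-11$ by $0.4\mu^2-25.2\mu+5.4$, which equals $5.4$ at $\mu=63$ and is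
increasing for $\mu\ge32$. So for $\mu\ge63$ we may use any number $0,1,\dots,20\mu-11$ of vacancies.
As $10\mu^2-10-(20\mu-11)=10(\mu-1)^2-10+1$, this realizes every $n$ with
$10(\mu-1)^2-10<n\le10\mu^2-10$. Letting $\mu=63,64,\dots$ we get all $n\ge10\cdot62^2-10+1=38431$,
and $n=38430$ is $\mu=62$ without vacancies. This proves Theorem~\ref{thm:A}. \qed

\section{Corners of Delaunay triangulations}\label{sec:delaunay}

For upper bounds on $m$ we start from an arbitrary packing and need a triangulation adapted to it.
Without some control, a corner $a/(bc)$ could be arbitrarily large. The right choice is an
analog of the Euclidean Delaunay triangulation.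

Fix a complete finite-area hyperbolic $n$-punctured sphere and a horoball packing. By Penner
\cite{Pe} and Epstein--Penner \cite{EP}, the convex hull construction yields a decomposition into
ideal polygons, and any subdivision of these polygons by diagonals is an ideal triangulation with the following
property. For each edge of $\lambda$-length $a$, with adjacent triangles $(a,b,c)$ and
$(a,b',c')$,
\begin{equation}\label{eq:del}
\frac{b^2+c^2-a^2}{2bc}+\frac{b'^2+c'^2-a^2}{2b'c'}\ge0 .
\end{equation}
(The two triangles may be the same.) We fix such a triangulation. All lengths are at least $1$
because the horoballs are embedded with disjoint interiors. If a cusp $v$ is lifted to $\infty$,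
the edges ending at $\infty$ cut the boundary horocycle into arcs whose lengths are the corners at
$v$; one period of the horocycle contains each corner at $v$ once. So $A_v$ is the area of the
horoball at $v$.

\subsection*{Euclidean angles}

\emph{All triangle inequalities are strict.} Suppose $a\ge b+c$ in some triangle. Then the first
term of \eqref{eq:del} is at most $-1$, so the second is at least $1$. This means
$(b'-c')^2\ge a^2$; say $b'\ge a+c'$. So the adjacent triangle also violates the strict triangle
inequality, with a longer side $b'>a$. Repeating the argument gives infinitely many strictly
increasing edge lengths, while there are finitely many edges.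

Hence each triangle $(a,b,c)$ is the triple of sides of a Euclidean triangle, with angles $A,B,C$
opposite $a,b,c$. Condition \eqref{eq:del} reads $\cos A+\cos A'\ge0$, that is,
\begin{equation}\label{eq:angles}
A+A'\le180^\circ,
\end{equation}
as for Euclidean Delaunay triangulations. Let $\alpha=\frac a{bc}$, $\beta=\frac b{ac}$,
$\gamma=\frac c{ab}$ be the corners. We shall use three facts.

\emph{Products.} We have
\begin{equation}\label{eq:prod}
\alpha\beta=c^{-2}\le1\quad\text{and cyclically},
\end{equation}
so at most one corner of a triangle exceeds $1$.

\emph{Angles.} By the law of cosines $\alpha^2=b^{-2}+c^{-2}-2\cos A\;b^{-1}c^{-1}$. For fixed $A$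
this is a convex function of $(b^{-1},c^{-1})\in[0,1]^2$, as its quadratic form is positive
semidefinite. Its maximum over the square is attained at a corner of the square, where the values
are $0$, $1$, $1$ and $2-2\cos A=4\sin^2\frac A2$. Hence
\begin{equation}\label{eq:sin}
\alpha\le\max\Bigl(1,\,2\sin\frac A2\Bigr).
\end{equation}
In particular, $\alpha<2$; if $\alpha>\sqrt3$, then $A>120^\circ$; if $A\le60^\circ$, then
$\alpha\le1$.

\emph{Sides.} By the triangle inequality,
\begin{equation}\label{eq:side}
\alpha<\frac1b+\frac1c .
\end{equation}

\section{The price of a large corner}\label{sec:price}

In a tangent packing every corner is $1$. We measure the excess of a triangle $T$ by the sum of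
$c-1$ over its corners $c$. If $\alpha>1$ is a corner, then \eqref{eq:prod} bounds the other two by
$1/\alpha$, so the excess is at most
\[
(\alpha-1)-2\Bigl(1-\frac1\alpha\Bigr)=(\alpha-1)\Bigl(1-\frac2\alpha\Bigr)<0 .
\]
Equality holds for the triangle $(1,1,\alpha)$; two of these are exactly \eqref{eq:price}. So a
corner exceeding $1$ always costs more than it gives. We need two refinements. First, the cost must be at
least a fixed multiple $\kappa$ of $\alpha-1$. This fails for a single triangle when
$\alpha$ is near $2$ (as for $(1,1,\alpha)$ with $\alpha\to2$). But then the side opposite $\alpha$
is long and faces an angle of more than $120^\circ$, so by \eqref{eq:angles} it faces an angle of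
less than $60^\circ$ in the triangle on its other side, and that triangle turns out to have enough
negative excess to cover the difference. Second, for Theorem~\ref{thm:C} the excess must be
weighted by vertex weights that may drop by a factor $q<1$ per edge.

\begin{lemma}\label{lem:price}
Let $(q,\kappa)=(1,\frac3{20})$ or $(\frac9{10},\frac1{30})$. Let $w>0$ be weights on the vertices
such that $w_u\ge q\,w_v$ for all adjacent $u,v$. For a triangle $T$ put $E_T=\sum w(c-1)$, summed
over the three corners $c$ of $T$ with $w$ the weight at that corner. Let $c_T$ be its largest
corner and $w_T$ the weight there. Then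
\[
\sum_TE_T\le-\kappa\sum_Tw_T(c_T-1)_+ .
\]
\end{lemma}

\begin{proof}
(If the largest corner is not unique, it is at most $1$ by \eqref{eq:prod} and the term on the
right is $0$.) We would like to have
\begin{equation}\label{eq:want}
E_T\le-\kappa\,w_T(c_T-1)_+
\end{equation}
for every triangle. This holds except for some triangles with $c_T>\sqrt3$; these pass part of
their $E_T$ on to a neighbor.

If all corners of $T$ are at most $1$, then $E_T\le0$ and \eqref{eq:want} holds. Now let
$\alpha=c_T>1$, at a vertex of weight $w_1$. The other corners are at most
$1/\alpha<1$ and their weights at least $qw_1$, hence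
\begin{equation}\label{eq:ET}
E_T\le w_1(\alpha-1)\Bigl(1-\frac{2q}\alpha\Bigr).
\end{equation}

\emph{Not long: $\alpha\le\sqrt3$.} Then $1-\frac{2q}\alpha\le1-\frac{2q}{\sqrt3}\le-\kappa$,
because the middle term is less than $-0.154$ for $q=1$ and less than $-0.039$ for
$q=\frac9{10}$. So \eqref{eq:want} holds.

\emph{Long: $\alpha>\sqrt3$.} By \eqref{eq:ET},
$E_T+\kappa w_1(\alpha-1)\le w_1(\alpha-1)(1+\kappa-\frac{2q}\alpha)$. Since $\alpha<2$, the last
factor is less than $1+\kappa-q$, which is positive, and $0<\alpha-1<1$. Therefore
\[
E_T+\kappa w_1(\alpha-1)\le w_1(1+\kappa-q).
\]
Let $a$ be the side opposite $\alpha$. Then $a=\alpha bc>\sqrt3$, and $a>b,c$ because the angle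
opposite $a$ exceeds $120^\circ$. So the other side of this edge belongs to a triangle $T'\ne T$.
We let $T$ pass the amount $w_1(1+\kappa-q)$ on to
$T'$, that is, we subtract it from $E_T$ and add it to $E_{T'}$. After this, \eqref{eq:want} holds
for $T$, provided $T$ itself receives nothing.

\emph{Receivers.} Let $T'=(a,b',c')$ receive across the edge $a$. The angle of the donor is
$A>120^\circ$ by \eqref{eq:sin}, so $A'<60^\circ$ by \eqref{eq:angles}, and $\alpha'\le1$ by
\eqref{eq:sin}. The three angles of $T'$ are not all less than $60^\circ$, so $T'$ receives across
at most two sides. Let $W$ be the largest weight in $T'$; all its weights are at least $qW$. In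
each donor the vertex of weight $w_1$ is adjacent to the ends of the common edge, so
$w_1\le W/q$. Thus $T'$ receives at most
\[
\frac{2(1+\kappa-q)}q\,W\le0.3\,W
\]
(equality for $q=1$; for $q=\frac9{10}$ the factor is $\frac{8}{27}<0.3$).

\emph{(i) All corners of $T'$ are at most $1$.} Since $\beta'\gamma'=a^{-2}<\frac13$, one of
$\beta',\gamma'$ is less than $\frac1{\sqrt3}$. So
$E_{T'}\le-qW(1-\frac1{\sqrt3})\le-0.38\,W$, and after receiving the total is negative, as
required by \eqref{eq:want}.

\emph{(ii) Some corner of $T'$ exceeds $1$.} It is not $\alpha'$; say it is $\beta'$. By
\eqref{eq:side}, $\beta'<\frac1a+\frac1{c'}<\frac1{\sqrt3}+1<1.578$. By \eqref{eq:prod},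
$\alpha'\le\frac1{\beta'}$ and $\gamma'=\frac1{a^2\beta'}<\frac1{3\beta'}$. Hence
\[
E_{T'}\le W\Bigl[\beta'-1-q\Bigl(2-\frac4{3\beta'}\Bigr)\Bigr]
\le W\Bigl[\beta'-2.8+\frac{1.2}{\beta'}\Bigr]\le-0.46\,W .
\]
The second step uses $q\ge0.9$ and $2-\frac4{3\beta'}>0$. The third uses that the bracket is convex
in $\beta'$, equals $-0.6$ at $\beta'=1$, and is less than $-0.46$ at $\beta'=1+\frac1{\sqrt3}$.
After receiving, the total is at most $-0.16\,W$, and
$-0.16\,W\le-\kappa W(\beta'-1)$ because $\kappa(\beta'-1)\le0.15\cdot0.578<0.09$. As the
weight at $\beta'$ is at most $W$, the required bound holds.

In both cases $T'$ is not long, so donors never receive and receivers never donate. After all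
transfers, every triangle satisfies \eqref{eq:want} with its new total. The transfers cancel in the
sum over all triangles.
\end{proof}

We now rewrite the lemma in terms of vertices. A vertex of degree at most $5$ can have area close
to $6$ only if it has corners exceeding $1$, and the right side of the lemma charges for these. Let
\begin{equation}\label{eq:N}
N=\sum_{d_v\le5}(6-d_v)=12+\sum_{d_v\ge7}(d_v-6)\ge12 ,
\end{equation}
where the second equality is \eqref{eq:euler}.

\begin{corollary}\label{cor:main}
In Lemma~\ref{lem:price} suppose also that $w_v=1$ whenever $d_v\le5$. Then
\begin{equation}\label{eq:main}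
\sum_vw_v(A_v-d_v)\le-\kappa\sum_{d_v\le5}(A_v-d_v)_+ .
\end{equation}
If moreover $5\le m\le6$, the right side is at most $-\kappa(m-5)N$.
\end{corollary}

\begin{proof}
The left side is $\sum_TE_T$. Since at most one corner of each triangle exceeds $1$,
$\sum_Tw_T(c_T-1)_+$ equals the sum of $w(c-1)_+$ over all corners. Keep only the
corners at vertices with $d_v\le5$; at such a vertex $\sum(c-1)_+\ge(A_v-d_v)_+$. This proves
\eqref{eq:main}. If $5\le m\le6$ and $d_v\le5$, then
\[
A_v-d_v\ge(m-5)+(5-d_v)\ge(m-5)+(m-5)(5-d_v)=(m-5)(6-d_v);
\]
sum over these $v$.
\end{proof}

\section{Averaging: proof of Theorem~\ref{thm:B}}\label{sec:B}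

Take $w\equiv1$ and $(q,\kappa)=(1,\frac3{20})$. As $\sum_vd_v=6n-12$, \eqref{eq:main} gives
$nm\le\sum_vA_v\le6n-12$. This is the bound announced in the introduction:

\begin{proposition}\label{prop:avg}
Every horoball packing of a complete finite-area hyperbolic $n$-punctured sphere has
$m\le6-\frac{12}n$.
\end{proposition}

This alone gives $m<10/\sqrt3$ for $n\le52$. If $m\ge5$, Corollary~\ref{cor:main} and $N\ge12$ give
more, namely
\[
n(6-m)\ge12+\tfrac3{20}N(m-5)\ge12+\tfrac95(m-5).
\]
Suppose $m\ge10/\sqrt3$ and $n\le59$. Then $6-m<0.2265$ and the left side is less than
$59\cdot0.2265<13.37$. But $m-5>0.7735$, and the right side exceeds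
$12+1.8\cdot0.7735>13.39$, a contradiction. This proves Theorem~\ref{thm:B}. \qed

\section{Discounting: proof of Theorem~\ref{thm:C}}\label{sec:C}

The inequality of Section~\ref{sec:B} gives no bound below $6$ that is independent of $n$: the
deficit $6-m$ is multiplied by $n$, while $N$ may stay bounded. But spreading area over a long
distance is very expensive: by \eqref{eq:ET}, giving area to a vertex remains a losing transaction
even if the area of the vertices that pay is discounted by a factor $q$, as long as
$q>\frac\alpha2$. We therefore weight vertices by $q$ to the
power of their distance from the places where the degree is not $6$. Then $n$ is replaced by the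
total weight. It remains to bound the total weight by a multiple of $N$; the term
$\kappa(m-5)N$ in Corollary~\ref{cor:main} then takes over the role of the deficit $12$, which
alone would be of no use when $N$ is large.

Let $B=\{v:d_v\ne6\}$, nonempty by \eqref{eq:euler}, and let
$\operatorname{dist}$ be the distance along edges. Put
\[
w_v=q^{\operatorname{dist}(v,B)},\qquad q=\tfrac9{10},\quad\kappa=\tfrac1{30}.
\]
Distances of adjacent vertices from $B$ differ by at most $1$, so $w$ satisfies the hypothesis of
Lemma~\ref{lem:price}, and $w=1$ on $B$.

\subsection*{Counting vertices far from $B$}

Away from $B$ the triangulation is locally the flat triangular lattice. In the lattice-like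
neighborhood of a vertex of degree $d$ there are $dr$ vertices at distance $r$: each can be reached
by a path that leaves the center, goes straight, and makes at most one turn, by one notch, always
to the same side. The next lemma says that this upper bound holds in general. Its proof straightens shortest
paths by sliding them across pairs of triangles.

\begin{lemma}\label{lem:count}
For $r\ge1$ the number of vertices at distance exactly $r$ from $B$ is at most
$r\sum_{b\in B}d_b$.
\end{lemma}

\begin{proof}
Let $u$ be at distance $r$ from $B$, and let $y_0=b\in B,y_1,\dots,y_r=u$ be the vertices of a
shortest edge path from $B$ to $u$. Then $\operatorname{dist}(y_i,B)=i$, and $y_1,\dots,y_r$ have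
degree $6$. (As there may be loops and multiple edges, a path is a sequence of edges; an edge has
two edge-ends, and $d_v$ edge-ends are arranged cyclically around $v$.)

\emph{Turning numbers.} For $1\le i\le r-1$ let $k_i\in\{0,\dots,5\}$ be the number of corners at
$y_i$ on the left, between the incoming and the outgoing edge-end. If $k_i=0$, then
$y_{i+1}=y_{i-1}$. If $k_i=1$ or $5$, the incoming and outgoing edges are two sides of a triangle
whose third side joins $y_{i-1}$ to $y_{i+1}$. Both contradict
$\operatorname{dist}(y_{i+1},B)=\operatorname{dist}(y_{i-1},B)+2$. So
$\tau_i:=3-k_i\in\{-1,0,1\}$.

\emph{Flips.} Let $\tau_i=1$. Then the two corners at $y_i$ on the left belong to triangles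
$(y_{i-1},y_i,l)$ and $(l,y_i,y_{i+1})$ with a common edge $y_il$. These are different triangles,
since no triangle contains both $y_{i-1}$ and $y_{i+1}$. Replace the passage through
$y_i$ by the third sides $y_{i-1}l$ and $ly_{i+1}$. The new path has the same length and the same
endpoints, so it is again shortest; in particular, $\operatorname{dist}(l,B)=i\ge1$ and $l$ has
degree $6$. At the end $l$ of the common edge, the corners of the two triangles are adjacent. They
are the two corners on the right of the new path at $l$, so its turning number there is
$3-4=-1$. (If the common edge is a loop, then $l=y_i$; the argument concerns its other edge-end and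
is unaffected.) At $y_{i-1}$ (if $i-1\ge1$) the outgoing edge-end moves by one corner to the left,
and at $y_{i+1}$ (if $i+1\le r-1$) so does the incoming one. Hence $k_{i-1}$ and $k_{i+1}$, where
defined, decrease by $1$, and $\tau_{i-1}$ and $\tau_{i+1}$ increase by $1$. If $\tau_i=-1$, there
is a mirror-image flip, which changes $\tau_i$ to $1$ and decreases $\tau_{i-1}$ and $\tau_{i+1}$
by $1$.

\emph{Encoding.} Choose integers $h_1,\dots,h_r$ with $h_{i+1}-h_i=\tau_i$. Suppose $\tau_i=1$,
so $h_{i+1}=h_i+1$. Interchanging $h_i$ and $h_{i+1}$ changes the difference $\tau_i$ to $-1$ and
increases both neighboring differences by $1$. This is exactly the effect of the flip, and the same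
holds for $\tau_i=-1$. So we may interchange any two adjacent entries that differ by $1$, and every
sequence obtained comes from a shortest path from $b$ to $u$. In particular, adjacent entries of
every such sequence differ by at most $1$.

\emph{At most two values occur.} Otherwise, as adjacent entries differ by at most $1$, some values
$a$ and $a+2$ occur. Choose $a$ and $i<j$ with $\{h_i,h_j\}=\{a,a+2\}$ and $j-i$ minimal. By
minimality no entry strictly between them equals $a$ or $a+2$. Moving from $h_i$ to $h_j$ in steps
of size at most $1$, the entries strictly between must then all equal $a+1$, since leaving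
the interval $[a,a+2]$ would require passing $a$ or $a+2$ again before $h_j$ is reached.
Interchange $h_j$ with these entries one by one until it is at position $i+1$. Now the adjacent
entries at positions $i$ and $i+1$ differ by $2$, a contradiction.

\emph{Conclusion.} So the entries take one value, or two values $a$ and $a+1$; in the second case
interchanges bring all $a$'s to the front. Thus $u$ is the end of a path starting at $b$ with all
$\tau_i=0$, or with exactly one $\tau_i=1$ and the others $0$. Such a path is determined by its
initial edge-end, for which there are $\sum_{b\in B}d_b$ choices, and by the position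
$i\in\{1,\dots,r-1\}$ of the turn or its absence, $r$ choices in all.
\end{proof}

\subsection*{End of the proof}

Since $\sum_{r\ge1}rq^r=\frac q{(1-q)^2}=90$, Lemma~\ref{lem:count} gives
\[
\sum_vw_v\le\sum_{b\in B}(1+90\,d_b).
\]
We have $1+90d\le451(6-d)$ for $d\le5$ and $1+90d\le631(d-6)$ for $d\ge7$: there is equality at
$d=5$ and $d=7$, respectively, and the other cases follow by comparing slopes. By \eqref{eq:N},
\begin{equation}\label{eq:weight}
\sum_vw_v\le451\,N+631\,(N-12)\le1082\,N .
\end{equation}

Let $\delta=6-m$, which is positive by Proposition~\ref{prop:avg}. If $\delta\ge1$, there is nothing
to prove, so let $\delta<1$. Since $A_v\ge6-\delta$, while $6-d_v=0$ off $B$ and $w=1$ on $B$,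
\[
\sum_vw_v(A_v-d_v)\ge\sum_{v\in B}(6-d_v)-\delta\sum_vw_v=12-\delta\sum_vw_v .
\]
By Corollary~\ref{cor:main} with $m-5=1-\delta$, the left side is at most $-\kappa(1-\delta)N$.
Together with \eqref{eq:weight} this yields
\[
12+\kappa(1-\delta)N\le\delta\sum_vw_v\le1082\,\delta N .
\]
Hence $\kappa(1-\delta)<1082\,\delta$, that is,
\[
\delta>\frac{\kappa}{1082+\kappa}=\frac1{32460+1}=\frac1{32461},
\]
and $m<6-\frac1{32461}$. This proves Theorem~\ref{thm:C}. \qed

\begin{thebibliography}{9}
\bibitem{EP} Epstein and Penner, \emph{J. Diff. Geom.} \textbf{27} (1988).
\bibitem{HP} Neil R. Hoffman and Jessica S. Purcell, \emph{Geometry of planar surfaces and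
exceptional fillings}, arXiv:1504.01471 (2015).
\bibitem{Pe} Penner, \emph{Comm. Math. Phys.} \textbf{113} (1987).
\end{thebibliography}

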